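\title{A counterexample to the Bourgain--Chang conjecture on a bilinear estimate in $\mathbb{F}_p$}

\begin{abstract}
Let $T$ be the bilinear operator on functions on $\mathbb{F}_p$ whose kernel is the quadratic Gauss sum $p^{-1}\sum_y e^{-2\pi i(ay^2+by)/p}$. Bourgain and Chang conjectured that its norm from $\ell^2\times\ell^2$ to $\ell^2$ is $O_\varepsilon(p^{\varepsilon-1/2})$. We show that the norm is at least $\frac16p^{-1/2+c}$ for every large prime $p$, with an absolute constant $c>0$. The test functions come from a totally real number field of degree comparable to $\log p$ and bounded root discriminant that has a prime with residue field $\mathbb{F}_p$: one function lives on the units all of whose conjugates are bounded above and below, and the other is a truncated Gaussian on the ring of integers.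
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $p$ is an odd prime, $\chi$ is the Legendre symbol modulo $p$, $e(x)=e^{2\pi ix}$ for real $x$, and $e_p(x)=e^{-2\pi ix/p}$ for $x\in\mathbb{F}_p$. For $f:\mathbb{F}_p\to\mathbb{C}$ put $\|f\|_2=(\sum_x|f(x)|^2)^{1/2}$. Consider the kernel and the bilinear operator
\[
K(a,b)=\frac1p\sum_{y\in\mathbb{F}_p}e_p(ay^2+by),\qquad
T(f_1,f_2)(s)=\sum_{a\ne0}f_1(a)\,f_2(s-a)\,K(a,s-a),
\]
and let $\|T\|$ be the best constant in $\|T(f_1,f_2)\|_2\le\|T\|\,\|f_1\|_2\|f_2\|_2$. For $a\neq0$, completing the square reduces $K(a,b)$ to the classical Gauss sum: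
\begin{equation}\label{eq:kernel}
K(a,b)=p^{-1/2}\sigma_p\,\chi(a)\,e_p(-b^2/4a),\qquad|\sigma_p|=1,
\end{equation}
where $b^2/4a$ is the quotient $b^2(4a)^{-1}$ in $\mathbb{F}_p$ and $\sigma_p$ depends only on $p$.

The operator $T$ is the Fourier side of an average along a parabola. Let $u_i(x)=\sum_af_i(a)e_p(ax)$, so that the mean of $u_i$ is $f_i(0)$ and the mean of $|u_i|^2$ is $\|f_i\|_2^2$. Expanding, and using $K(0,0)=1$ and $K(0,b)=0$ for $b\ne0$, we get
\[
\frac1p\sum_yu_1(x+y^2)\,u_2(x+y)=f_1(0)f_2(0)+\sum_sT(f_1,f_2)(s)\,e_p(sx).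
\]
So $\|T\|$ measures, in mean square over $x$, how far the average of $u_1(x+y^2)u_2(x+y)$ can be from the product of the means: it controls the distribution of the pattern $x,\ x+y,\ x+y^2$.

Two extreme cases bracket $\|T\|$. By \eqref{eq:kernel}, the term of $T(f_1,f_2)$ with a fixed $a\neq0$ has modulus $p^{-1/2}|f_1(a)||f_2(s-a)|$, so its $\ell^2$ norm in $s$ is $p^{-1/2}|f_1(a)|\,\|f_2\|_2$. If $f_1$ is supported at one point $a\ne0$, this gives $\|T\|\ge p^{-1/2}$. In general, the triangle inequality gives $\|T(f_1,f_2)\|_2\le p^{-1/2}\sum_a|f_1(a)|\,\|f_2\|_2$, and then Cauchy--Schwarz gives the \emph{trivial bound}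
\begin{equation}\label{eq:trivial}
\|T(f_1,f_2)\|_2\le p^{-1/2}\,|\operatorname{supp}f_1|^{1/2}\,\|f_1\|_2\|f_2\|_2 .
\end{equation}
Thus $p^{-1/2}\le\|T\|\le1$. The lower end is also the typical size. If $f_1(0)=0$ and the values of $f_1$ are multiplied by independent random signs, the cross terms vanish in expectation and the expected value of $\|T(f_1,f_2)\|_2^2$ is exactly $p^{-1}\|f_1\|_2^2\|f_2\|_2^2$. The phases $e_p(-b^2/4a)$ involve inversion modulo $p$, which does not interact with addition in any visible way, so one may guess that the terms with different $a$ are always nearly orthogonal and that the worst case is close to the typical one. This is the following conjecture, which we take from \cite{KW}.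

\medskip
\noindent\textbf{Conjecture} (Bourgain--Chang). \emph{For every $\varepsilon>0$ there is $C_\varepsilon$ such that $\|T\|\le C_\varepsilon\,p^{\varepsilon-1/2}$ for all sufficiently large primes $p$.}
\medskip

Bourgain and Chang proved $\|T\|\lesssim p^{-1/10}$; Dong, Li and Sawin improved this to $p^{-1/8}$, and Kavrut and Wu to $p^{-3/16}$. We show that the conjecture is false.

\begin{theorem}\label{thm:main}
There are absolute constants $c>0$ and $p_0$ such that $\|T\|\ge\frac16\,p^{-1/2+c}$ for every prime $p\ge p_0$. Hence the conjectured bound fails for every $\varepsilon<c$, along all large primes.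
\end{theorem}

\begin{theorem}\label{thm:sharp}
The bound \eqref{eq:trivial} holds for all $f_1,f_2$, and it is essentially sharp on sets of power size: for every $\varepsilon\in(0,1)$ there are $c_\varepsilon>0$ and $p_\varepsilon$ such that for each prime $p\ge p_\varepsilon$ there exist $A'\subset\mathbb{F}_p^*$ with $|A'|\ge p^{c_\varepsilon}$, a function $f_1$ with $|f_1|=1_{A'}$, and $f_2\ne0$ with
\[
\|T(f_1,f_2)\|_2\ge\tfrac16\,|A'|^{1/2-\varepsilon}\,p^{-1/2}\,\|f_1\|_2\|f_2\|_2 .
\]
\end{theorem}

By \eqref{eq:trivial} the conjectured inequality does hold when $|\operatorname{supp}f_1|=p^{o(1)}$. By Theorem~\ref{thm:sharp} it fails for supports whose size is a suitable small power of $p$, and there even the trivial bound cannot be improved by more than a factor $O(|\operatorname{supp}f_1|^{\varepsilon})$. Together with the bound of Kavrut and Wu we have $\frac16p^{-1/2+c}\le\|T\|\lesssim p^{-3/16}$ for all large $p$. We do not determine the true exponent.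

Section~\ref{sec:Z} shows the construction over $\mathbb{Z}$, where it gains only $p^{o(1)}$, and explains why number fields of growing degree gain more. Section~\ref{sec:plan} states three propositions and deduces the theorems; the remaining sections prove the propositions.

\section{Small phases over the integers}\label{sec:Z}

It is convenient to test $T(f_1,f_2)$ against a third function $g$. Put
\[
\Theta(f_1,f_2,g)=\sum_{a\ne0}\sum_b\chi(a)f_1(a)\,f_2(b)\,g(a+b)\,e_p(-b^2/4a).
\]
By \eqref{eq:kernel}, $\sum_sT(f_1,f_2)(s)g(s)=p^{-1/2}\sigma_p\Theta(f_1,f_2,g)$, so Cauchy--Schwarz gives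
\begin{equation}\label{eq:dual}
\frac{\|T(f_1,f_2)\|_2}{\|f_1\|_2\|f_2\|_2}\ \ge\ p^{-1/2}\,\frac{|\Theta(f_1,f_2,g)|}{\|f_1\|_2\|f_2\|_2\|g\|_2}.
\end{equation}
The symbol $\chi(a)$, and any other unimodular factor that depends on $a$ alone, can be absorbed in $f_1$. To come close to equality in \eqref{eq:trivial} with $|f_1|=1_{A'}$ we therefore want a common support for $f_2$ and $g$ that is almost invariant under translation by every $a\in A'$, and on which $b\mapsto e_p(-b^2/4a)$ is almost constant for every $a\in A'$. One freedom helps: dilating $a$ and $b$ by the same $\kappa\ne0$ preserves the relation $s=a+b$ and multiplies $b^2/4a$ by $\kappa$, so we may choose the additive character.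

\begin{example}[two points]\label{ex:two}
Let $B\ge1$ be an integer with $4B^2\le p$. Take $\kappa=4$, let $f_1(4a)=\chi(4a)$ for $a=\pm1$ and $f_1=0$ elsewhere, and let $f_2=g$ be the indicator function of $\{4b:|b|\le B\}$. For $a=\pm1$ we have $(4b)^2/(4\cdot4a)=b^2/a=ab^2$, so the phase is $e(ab^2/p)$, with real part at least $\cos(2\pi B^2/p)\geq0$. Since $2B+1<p$, the residue $a+b$ is congruent to an integer of $[-B,B]$ only if $|a+b|\le B$, and this holds for $2B$ values of $b$. Hence $\operatorname{Re}\Theta\ge4B\cos(2\pi B^2/p)$, while $\|f_1\|_2\|f_2\|_2\|g\|_2=\sqrt2\,(2B+1)$. With $B=\lfloor p^{1/3}\rfloor$, the right side of \eqref{eq:dual} is $(1-o(1))\sqrt2\,p^{-1/2}$, which matches \eqref{eq:trivial}.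
\end{example}

The example works because $\pm1$ are units of $\mathbb{Z}$: the quotient $b^2/a$, computed in $\mathbb{F}_p$, is the reduction of a small integer. Over $\mathbb{Z}$ the set of $a$ can be enlarged only by clearing denominators.

\begin{example}[divisors]\label{ex:div}
Let $1\le\ell\le B$ be integers with $4\ell B^2\le p$, and let $A_\ell$ be the set of positive and negative divisors of $\ell$. Repeat Example~\ref{ex:two} with $\kappa=4\ell$ and $a\in A_\ell$. The phase is now $e((\ell/a)b^2/p)$ with $|(\ell/a)b^2|\le\ell B^2$; there is no wraparound because $2B+\ell\le3B<p$; and $2B+1-|a|\ge2B+1-\ell$ values of $b$ contribute. So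
\[
\|T\|\ge p^{-1/2}\,|A_\ell|^{1/2}\Big(1-\frac{\ell}{2B+1}\Big)\cos\frac{2\pi\ell B^2}{p}.
\]
For fixed $\ell$ and $B=\lfloor p^{1/3}\rfloor$ this gives $\liminf_{p\to\infty}\sqrt p\,\|T\|\ge|A_\ell|^{1/2}$. As $|A_\ell|$ is unbounded, $\sqrt p\,\|T\|\to\infty$, and the factor $p^\varepsilon$ cannot be dropped from the conjecture. But $\ell<p$, and the divisor bound gives $|A_\ell|=p^{o(1)}$, so these examples are consistent with the conjecture.
\end{example}

To gain a power of $p$ we replace $\mathbb{Z}\to\mathbb{Z}/p$ by $\mathcal{O}\to\mathcal{O}/\mathfrak{P}\cong\mathbb{F}_p$, where $\mathcal{O}$ is the ring of integers of a totally real field of degree $n$, and let $a$ run over units. The shift by $a$ is small when all conjugates of $a$ are at most $R=e^L$ in absolute value, and $b^2/a$ is small when they are at least $R^{-1}$. A heuristic count shows how to choose $n$ and $L$. The logarithms of the units form a lattice of rank $n-1$; if its covolume is about $C^n$, there are about $(L/C)^{n}$ such units. The construction will need $p$ to be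 at least about $R^{3n}=e^{3Ln}$. With $3Ln\approx\log p$, the number of units is about
\[
(L/C)^n\approx p^{\log(L/C)/3L}.
\]
For a fixed field, $L$ grows like $\log p$ and the exponent tends to $0$. For $L$ a large constant and $n\asymp\log p$ the exponent is a positive constant, provided that $C$ does not grow with $n$. So we need fields of unbounded degree whose arithmetic invariants are bounded by a constant per dimension; this is what a bounded root discriminant provides.

Growing degree has a price. The phase becomes a sum over the $n$ real embeddings of terms of constant size, so it is no longer close to $1$ pointwise. We shall use Gaussian weights, for which the sum over $\mathcal{O}$ is comparable to an integral that factors over the coordinates; each coordinate loses a constant factor, and the total loss $e^{-n/4}$ is outweighed by the number of units.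

\section{Three ingredients and the proof of the theorems}\label{sec:plan}

For a totally real field $F$ we write $n$ for its degree, $\mathcal{O}$ for its ring of integers, $D$ for its discriminant (a positive integer), and $x_1,\dots,x_n$ for the images of $x\in F$ under the $n$ real embeddings. The \emph{root discriminant} is $D^{1/n}$.

Fix once and for all three disjoint sets $\mathcal{P}_1,\mathcal{P}_2,\mathcal{P}_3$, each consisting of four primes congruent to $1$ modulo $4$. Let $m_1,m_2,m_3$ be the products of the primes in $\mathcal{P}_1\cup\mathcal{P}_2$, $\mathcal{P}_2\cup\mathcal{P}_3$, $\mathcal{P}_1\cup\mathcal{P}_3$, and put $\Delta=\max_i\sqrt{m_i}$, an absolute constant larger than $1$. Call $F$ \emph{admissible} if it is totally real, $n\ge2$ and $D^{1/n}\le\Delta$.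

\begin{proposition}[fields]\label{prop:fields}
For every odd prime $p\notin\mathcal{P}_1\cup\mathcal{P}_2\cup\mathcal{P}_3$ and every power of two $n\ge2$ there is an admissible field $F$ of degree $n$ with a prime ideal $\mathfrak{P}\subset\mathcal{O}$ such that $\mathcal{O}/\mathfrak{P}\cong\mathbb{F}_p$.
\end{proposition}

\begin{proposition}[units]\label{prop:units}
Let $F$ be admissible of degree $n$, let $h\ge1$, and put $L=(8e^{1+h}\Delta^2)^2$ and $R=e^L$. There is a set $A\subset\mathcal{O}^*$ with $|A|\ge e^{hn}$ and $R^{-1}\le|a_j|\le R$ for all $a\in A$ and all $j$.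
\end{proposition}

\begin{proposition}[transfer]\label{prop:transfer}
Let $F$ be admissible of degree $n$, let $R\ge1$ and $Q=32R^3\Delta^2$, and let $\mathfrak{P}\subset\mathcal{O}$ be a prime with $\mathcal{O}/\mathfrak{P}\cong\mathbb{F}_p$ and $p\ge Q^n$. Let $A\subset\mathcal{O}^*$ be a nonempty set with $R^{-1}\le|a_j|\le R$ for all $a\in A$ and all $j$. Then there are $A'\subset\mathbb{F}_p^*$ with $|A'|=|A|$, a function $f_1$ with $|f_1|=1_{A'}$, and $f_2\ne0$ such that
\[
\|T(f_1,f_2)\|_2\ge\tfrac16\,|A|^{1/2}e^{-n/4}\,p^{-1/2}\,\|f_1\|_2\|f_2\|_2 .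
\]
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:sharp}]
Let $h\ge1$, and let $L$, $R$, $Q$ be as in Propositions~\ref{prop:units} and~\ref{prop:transfer}; they depend only on $h$. Let $p\ge Q^2$. Then $p>\Delta^2=\max_im_i$, so $p$ lies in no $\mathcal{P}_i$. Let $n\ge2$ be the largest power of two with $Q^n\le p$. Then $p<Q^{2n}$, that is,
\begin{equation}\label{eq:degree}
n>\frac{\log p}{2\log Q}.
\end{equation}
Take $F$ and $\mathfrak{P}$ from Proposition~\ref{prop:fields}, $A$ from Proposition~\ref{prop:units}, and $A',f_1,f_2$ from Proposition~\ref{prop:transfer}.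

For Theorem~\ref{thm:main} let $h=1$. Then $|A|^{1/2}e^{-n/4}\ge e^{n/4}\ge p^{c}$ with $c=1/(8\log Q)$, by \eqref{eq:degree}, so $\|T\|\ge\frac16p^{-1/2+c}$ for $p\ge p_0=Q^2$. If $\varepsilon<c$, a bound $\|T\|\le C_\varepsilon p^{\varepsilon-1/2}$ forces $p^{c-\varepsilon}\le6C_\varepsilon$, which fails for all large $p$.

For Theorem~\ref{thm:sharp}, the bound \eqref{eq:trivial} was proved in Section~\ref{sec:intro}. Given $\varepsilon$, let $h=\max(1,1/4\varepsilon)$. From $|A'|=|A|\ge e^{hn}$ we get $e^{n/4}\le|A'|^{1/4h}\le|A'|^\varepsilon$, which turns Proposition~\ref{prop:transfer} into the stated inequality, and \eqref{eq:degree} gives $|A'|\ge p^{c_\varepsilon}$ with $c_\varepsilon=h/(2\log Q)$.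
\end{proof}

The loss $e^{-n/4}$ does not depend on $R$, while the number of units can be made $e^{hn}$ for any $h$; this is why the exponent $\frac12-\varepsilon$ is reached. The constant $c$ is explicit but very small, since $\log Q>3L=192e^4\Delta^4$ for $h=1$.

\section{Ideal lattices and balanced units}\label{sec:units}

Let $F$ be admissible. Embed $F$ in $\mathbb{R}^n$ by $x\mapsto(x_1,\dots,x_n)$, with the Euclidean norm $\|x\|$. Then $\operatorname{Tr}(xy)=\sum_jx_jy_j$ is the dot product and $\operatorname{N}x=\prod_jx_j$. We use the following textbook facts.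
\begin{itemize}
\item[(L1)] A fractional ideal $I$ is a lattice of covolume $\sqrt D\,\operatorname{N}I$. The dual lattice of $\mathcal{O}$ is the inverse different $\mathfrak{d}^{-1}=\{\nu\in F:\operatorname{Tr}(\nu\mathcal{O})\subset\mathbb{Z}\}$, a fractional ideal of norm $1/D$.
\item[(L2)] (Minkowski.) If $\Gamma\subset\mathbb{R}^n$ is a lattice and $\beta_1\cdots\beta_n$ is at least its covolume, the closed box $|y_j|\le\beta_j$ contains a nonzero point of $\Gamma$.
\item[(L3)] (Dirichlet.) Let $\ell(x)=(\log|x_j|)_j$ and $W=\{z\in\mathbb{R}^n:\sum_jz_j=0\}$. Then $\Lambda=\ell(\mathcal{O}^*)$ is a lattice of full rank in $W$.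
\end{itemize}
Ideal lattices have no short vectors. If $0\ne x\in I$, then $x\mathcal{O}=IJ$ with $J$ integral, so $|\operatorname{N}x|\ge\operatorname{N}I$, and the inequality of arithmetic and geometric means applied to $x_1^2,\dots,x_n^2$ gives
\begin{equation}\label{eq:short}
\|x\|\ge\sqrt n\,|\operatorname{N}x|^{1/n}\ge\sqrt n\,(\operatorname{N}I)^{1/n}\qquad(0\ne x\in I).
\end{equation}

To find many points of $\Lambda$ in a cube of fixed size we need an upper bound for the covolume of $\Lambda$ that is only exponential in $n$. We obtain it by covering $W/\Lambda$ with few simplices of small volume.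

\begin{lemma}\label{lem:reg}
The covolume $V$ of $\Lambda$ in $W$ satisfies $V\le\sqrt n\,(2e\Delta^2)^n$.
\end{lemma}

\begin{proof}
Let $M=D^{1/2n}$, so $1\le M^2\le\Delta$ and $0\le\log M\le\Delta$. For nonzero $\alpha\in\mathcal{O}$ with $|\operatorname{N}\alpha|\le M^n$ put
\[
S_\alpha=\{z\in W:\ z_j\ge\log|\alpha_j|-\log M\ \text{ for all }j\}.
\]
These sets cover $W$: for $z\in W$ the numbers $\beta_j=Me^{z_j}$ have product $M^n=\sqrt D$, so by (L1) and (L2) some nonzero $\alpha\in\mathcal{O}$ has $|\alpha_j|\le Me^{z_j}$ for all $j$; then $|\operatorname{N}\alpha|\le M^n$ and $z\in S_\alpha$.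

The translation $v_j=z_j-\log|\alpha_j|+\log M$ maps $S_\alpha$ onto the simplex $\{v_j\ge0,\ \sum_jv_j=\sigma\}$ with $\sigma=n\log M-\log|\operatorname{N}\alpha|\in[0,n\log M]$. Forgetting the last coordinate divides $(n-1)$-dimensional volume by $\sqrt n$ and maps this simplex onto one of volume $\sigma^{n-1}/(n-1)!$. Since $n^{n-1}/(n-1)!=n^n/n!\le e^n$,
\[
\operatorname{vol}S_\alpha\le\sqrt n\,\frac{(n\log M)^{n-1}}{(n-1)!}\le\sqrt n\,(e\Delta)^n .
\]
For a unit $u$ we have $S_{u\alpha}=S_\alpha+\ell(u)$. So $W/\Lambda$ is covered by the images of the $S_\alpha$ with $\alpha$ running over representatives modulo units, that is, over principal ideals of norm at most $M^n$. The number of ideals of norm at most $M^n$ is at most $\sum_I(M^n/\operatorname{N}I)^2=M^{2n}\zeta_F(2)$. Each rational prime $q$ lies under at most $n$ primes of $\mathcal{O}$, each of norm at least $q$, so the Euler product gives $\zeta_F(2)\le\zeta(2)^n<2^n$. There are thus at most $(2\Delta)^n$ simplices, and $V\le(2\Delta)^n\sqrt n\,(e\Delta)^n$.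
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:units}]
We want points of $\Lambda$ in the cube $(-L,L)^n$. To avoid computing the volume of a slice of the cube, we thicken $\Lambda$ to a lattice of $\mathbb{R}^n$ whose other layers miss the cube. Let $\mathbf{1}=(1,\dots,1)$, which is orthogonal to $W$ and has length $\sqrt n$, and let $\Lambda'=\Lambda\oplus\mathbb{Z}\cdot2L\mathbf{1}$, of covolume $2L\sqrt n\,V$. The average over $x\in\mathbb{R}^n/\Lambda'$ of the number of points of $\Lambda'$ in $x+[0,L)^n$ is $L^n/(2L\sqrt n\,V)$, so some translate contains at least that many points. Subtracting one of them from all, we obtain as many points $\lambda+2Lk\mathbf{1}$ ($\lambda\in\Lambda$, $k\in\mathbb{Z}$) in $(-L,L)^n$. The coordinate sum of such a point is $2Lkn$, and it is less than $Ln$ in absolute value, so $k=0$. Using Lemma~\ref{lem:reg}, then $L\ge1$ and $n-1\ge n/2$, then $L^{1/2}=4e^h\cdot2e\Delta^2$, the number of $\lambda\in\Lambda\cap(-L,L)^n$ is at least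
\[
\frac{L^{n-1}}{2\sqrt n\,V}\ge\frac{L^{n/2}}{2n\,(2e\Delta^2)^n}=\frac{4^n}{2n}\,e^{hn}\ge e^{hn}.
\]
Choose one unit $a$ with $\ell(a)=\lambda$ for each such $\lambda$.
\end{proof}

\section{Gaussian sums over the ring of integers}\label{sec:gauss}

The next lemma says that a wide Gaussian with a slowly varying quadratic phase, summed over a translate of $\mathcal{O}$, equals the corresponding integral up to a factor between $\frac12$ and $\frac32$, uniformly in the dimension. By Poisson summation the error is a sum over the nonzero points of $\mathfrak{d}^{-1}$, and the bound on the root discriminant keeps these points at distance $\sqrt n/\Delta$ from each other.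

\begin{lemma}\label{lem:gauss}
Let $F$ be admissible, $0<\tau\le1/(32\Delta^2)$, $\mu\in\mathbb{R}^n$ with $|\mu_j|\le\tau$ for all $j$, $v\in\mathbb{R}^n$, and
$\Psi(y)=\exp\big(-2\pi\tau\|y\|^2+2\pi i\sum_j\mu_jy_j^2\big)$. Put $\Pi=\prod_j\big(4(\tau^2+\mu_j^2)\big)^{-1/4}$. Then
\[
\tfrac12D^{-1/2}\,\Pi\ \le\ \Big|\sum_{y\in\mathcal{O}+v}\Psi(y)\Big|\ \le\ \tfrac32D^{-1/2}\,\Pi .
\]
Moreover $\Pi\ge2^{-n/4}(2\tau)^{-n/2}$, and $\Pi=(2\tau)^{-n/2}$ if $\mu=0$.
\end{lemma}

\begin{proof}
The last sentence follows from $4\tau^2\le4(\tau^2+\mu_j^2)\le8\tau^2$. Write $\Psi(y)=\prod_je^{-\pi c_jy_j^2}$ with $c_j=2\tau-2i\mu_j$. For $\operatorname{Re}c>0$ one has $\int_{\mathbb{R}}e^{-\pi cy^2}e(-\nu y)\,dy=c^{-1/2}e^{-\pi\nu^2/c}$, so $\hat\Psi(\nu)=\prod_jc_j^{-1/2}e^{-\pi\nu_j^2/c_j}$ and $|\hat\Psi(0)|=\Pi$. The hypothesis $|\mu_j|\le\tau$ gives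
\[
\operatorname{Re}\frac1{c_j}=\frac{\tau}{2(\tau^2+\mu_j^2)}\ge\frac1{4\tau},\qquad\text{hence}\qquad|\hat\Psi(\nu)|\le\Pi\,e^{-\pi\|\nu\|^2/4\tau}.
\]
By (L1), Poisson summation reads $\sum_{y\in\mathcal{O}+v}\Psi(y)=D^{-1/2}\sum_{\nu\in\mathfrak{d}^{-1}}\hat\Psi(\nu)e(\nu\cdot v)$. The term $\nu=0$ has modulus $D^{-1/2}\Pi$, so it suffices to prove
\begin{equation}\label{eq:dualsum}
\sum_{0\ne\nu\in\mathfrak{d}^{-1}}e^{-\pi\|\nu\|^2/4\tau}\le\tfrac12 .
\end{equation}

By \eqref{eq:short}, every nonzero $\nu\in\mathfrak{d}^{-1}$ has $\|\nu\|\ge\sqrt n\,D^{-1/n}\ge\delta:=\sqrt n/\Delta$. Open balls of radius $\delta/2$ about the points of $\mathfrak{d}^{-1}$ are therefore disjoint. Those with center of length at most $u$ lie in a ball of radius $u+\delta/2$, so their number is at most $(1+2u/\delta)^n\le e^{2nu/\delta}=e^{2\sqrt n\Delta u}$. Let $\beta=1/8\tau$. Write $e^{-\pi\beta\|\nu\|^2}=\int_{\|\nu\|}^\infty2\pi\beta u\,e^{-\pi\beta u^2}du$, sum over $\nu$, and use $2\sqrt n\Delta u\le\frac{\pi\beta}2u^2+\frac{2n\Delta^2}{\pi\beta}$: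
\[
\sum_{\nu\in\mathfrak{d}^{-1}}e^{-\pi\beta\|\nu\|^2}\le e^{2n\Delta^2/\pi\beta}\int_0^\infty2\pi\beta u\,e^{-\pi\beta u^2/2}\,du=2e^{16n\tau\Delta^2/\pi}.
\]
For $\nu\ne0$ we have $e^{-\pi\|\nu\|^2/4\tau}=e^{-2\pi\beta\|\nu\|^2}\le e^{-\pi\beta\delta^2}e^{-\pi\beta\|\nu\|^2}$, and $\pi\beta\delta^2=\pi n/(8\tau\Delta^2)$. Since $\tau\Delta^2\le\frac1{32}$, the left side of \eqref{eq:dualsum} is at most $2e^{-4\pi n+n/2\pi}\le2e^{-12}<\frac12$.
\end{proof}

\section{Transfer to $\mathbb{F}_p$}\label{sec:transfer}

We prove Proposition~\ref{prop:transfer}. Let $\varphi:\mathcal{O}\to\mathcal{O}/\mathfrak{P}=\mathbb{F}_p$ be the reduction map, a surjective ring homomorphism; this is the only place where the residue field matters. Put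
\[
t=\frac1{32R^2\Delta^2},\qquad\eta=\frac tR=\frac1Q,\qquad\rho=\sqrt{2n/t}=8R\Delta\sqrt n,
\]
\[
\gamma(b)=e^{-\pi t\|b\|^2},\qquad\mathcal{B}=\{b\in\mathcal{O}:\|b\|\le\rho\},\qquad Z=D^{-1/2}(2t)^{-n/2}.
\]
The Gaussian $\gamma$ replaces the interval $[-B,B]$ of Example~\ref{ex:two}. Its width $t^{-1/2}$ in each coordinate must exceed $R$, so that a shift by $a\in A$ costs little, and must exceed $\Delta$, so that Lemma~\ref{lem:gauss} applies; we shall use $tR^2\le\frac1{32}$ and $t\Delta^2\le\frac1{32}$. The number $\eta$ is the size of frequency that the weight tolerates after division by $a_j$. The ball $\mathcal{B}$ is small enough to inject into $\mathbb{F}_p$ and large enough to carry almost all of the weight. The hypothesis $p\ge Q^n$ is used twice, in Steps 1 and 2.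

\medskip
\noindent\textbf{Step 1: a character of low frequency.} In Example~\ref{ex:two} the character was $x\mapsto e(x/p)$, which is close to $1$ on small integers. The characters of $\mathcal{O}/\mathfrak{P}$ have the form $x\mapsto e(\operatorname{Tr}(\xi x))$ with $\xi\in\mathfrak{P}^{-1}\mathfrak{d}^{-1}$, and we want $\xi$ small at every embedding. By (L1) this lattice has covolume $D^{-1/2}p^{-1}\le p^{-1}\le Q^{-n}=\eta^n$, so (L2) gives $0\ne\xi\in\mathfrak{P}^{-1}\mathfrak{d}^{-1}$ with $|\xi_j|\le\eta$ for all $j$. Then $\|\xi\|\le\sqrt n\,\eta<\sqrt n/\Delta$, whereas nonzero elements of $\mathfrak{d}^{-1}$ have length at least $\sqrt n/\Delta$ by \eqref{eq:short}. So $\xi\notin\mathfrak{d}^{-1}$. The character $x\mapsto e(\operatorname{Tr}(\xi x))$ of $\mathcal{O}$ is trivial on $\mathfrak{P}$ because $\xi\mathfrak{P}\subset\mathfrak{d}^{-1}$, and nontrivial because $\xi\notin\mathfrak{d}^{-1}$. Every nontrivial additive character of $\mathbb{F}_p$ is $z\mapsto e_p(-\kappa z/4)$ for some $\kappa\in\mathbb{F}_p^*$, so there is $\kappa\in\mathbb{F}_p^*$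 with
\begin{equation}\label{eq:char}
e(\operatorname{Tr}(\xi x))=e_p(-\kappa\,\varphi(x)/4)\qquad(x\in\mathcal{O}).
\end{equation}
No choice of $\xi$ is much smaller: $|\operatorname{N}\xi|\ge1/pD$ forces $\max_j|\xi_j|\ge(pD)^{-1/n}\ge p^{-1/n}/\Delta$, which is bounded below when $n\asymp\log p$. This is why the phases cannot be made close to $1$ pointwise.

\medskip
\noindent\textbf{Step 2: no wraparound.} By \eqref{eq:short}, a nonzero element of $\mathfrak{P}$ has length at least $\sqrt n\,p^{1/n}\ge\sqrt n\,Q$. Let $a,a'\in A$ and $b,b',s\in\mathcal{B}$. Since $\|a\|\le R\sqrt n$, each of $a-a'$, $b-b'$, $a+b-s$ has length at most $2\rho+2R\sqrt n\le18R\Delta\sqrt n<Q\sqrt n$, and so lies in $\mathfrak{P}$ only if it is zero. Hence $\varphi$ is injective on $A$ and on $\mathcal{B}$, and $\varphi(a+b)\in\varphi(\mathcal{B})$ if and only if $a+b\in\mathcal{B}$. Also $\varphi(a)\ne0$, because $a$ is a unit.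

\medskip
\noindent\textbf{Step 3: the test functions.} Let $A'=\kappa\varphi(A)\subset\mathbb{F}_p^*$; then $|A'|=|A|$. For $a\in A$ and $b,s\in\mathcal{B}$ put
\[
f_1(\kappa\varphi(a))=\chi(\kappa\varphi(a))\,\omega_a,\qquad f_2(\kappa\varphi(b))=\gamma(b)\,e(\operatorname{Tr}(\xi b)),\qquad g(\kappa\varphi(s))=\gamma(s),
\]
with $|\omega_a|=1$ to be chosen, and let the three functions vanish elsewhere. They are well defined by Step 2, $|f_1|=1_{A'}$, and $f_2,g\ne0$ since $0\in\mathcal{B}$. Now comes the point of the construction: $a$ is a unit, so $b^2/a\in\mathcal{O}$ and $\varphi(b)^2/\varphi(a)=\varphi(b^2/a)$. For $a'=\kappa\varphi(a)$ and $b'=\kappa\varphi(b)$, \eqref{eq:char} gives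
\[
e_p(-b'^2/4a')=e_p(-\kappa\,\varphi(b^2/a)/4)=e(\operatorname{Tr}(\xi b^2/a)).
\]
By Step 2, $g(a'+b')$ equals $\gamma(a+b)$ if $a+b\in\mathcal{B}$ and $0$ otherwise. Therefore
\[
\Theta(f_1,f_2,g)=\sum_{a\in A}\omega_aS'_a,\qquad S'_a=\sum_{b:\ b,\,a+b\in\mathcal{B}}\gamma(b)\gamma(a+b)\,e\big(\operatorname{Tr}(\xi(b+b^2/a))\big).
\]
Choose $\omega_a$ with $\omega_aS'_a=|S'_a|$. It remains to bound each $|S'_a|$ from below, and we compare it with the sum $S_a$ of the same terms over all $b\in\mathcal{O}$.

\medskip
\noindent\textbf{Step 4: the full sum.} The weight $\gamma(b)\gamma(a+b)$ is centered at $b=-a/2$, and the factor $e(\operatorname{Tr}(\xi b))$ was put into $f_2$ to center the phase at the same point, for all $a$ at once. With $y=b+a/2$,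
\begin{equation}\label{eq:center}
b+\frac{b^2}a=\frac{y^2}a-\frac a4,\qquad\|b\|^2+\|a+b\|^2=2\|y\|^2+\tfrac12\|a\|^2 .
\end{equation}
Hence
\[
|S_a|=e^{-\pi t\|a\|^2/2}\,\Big|\sum_{y\in\mathcal{O}+a/2}\exp\Big(-2\pi t\|y\|^2+2\pi i\sum_j\frac{\xi_j}{a_j}y_j^2\Big)\Big| .
\]
The lower bound $|a_j|\ge R^{-1}$ gives $|\xi_j/a_j|\le\eta R=t$, so Lemma~\ref{lem:gauss} applies with $\tau=t$ and bounds the inner sum below by $\frac12Z\,2^{-n/4}$. The upper bound $|a_j|\le R$ gives $\pi t\|a\|^2/2\le\pi tR^2n/2\le\pi n/64$. Since $\frac{\log2}4+\frac\pi{64}<0.174+0.050<\frac14$,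
\[
|S_a|\ge\tfrac12Z\,e^{-n/4}.
\]

\medskip
\noindent\textbf{Step 5: the tail.} Suppose $b\notin\mathcal{B}$ or $a+b\notin\mathcal{B}$. Then $X=\|b\|^2+\|a+b\|^2$ exceeds $\rho^2$, and $X\ge2\|y\|^2$ by \eqref{eq:center}. So $\gamma(b)\gamma(a+b)=e^{-\pi tX/2}e^{-\pi tX/2}\le e^{-\pi t\rho^2/2}e^{-\pi t\|y\|^2}=e^{-\pi n}e^{-\pi t\|y\|^2}$. Lemma~\ref{lem:gauss} with $\tau=t/2$ and $\mu=0$ gives
\[
|S_a-S'_a|\le e^{-\pi n}\cdot\tfrac32D^{-1/2}t^{-n/2}=\tfrac32Z\,2^{n/2}e^{-\pi n}\le\tfrac14Z\,e^{-n/4};
\]
the last inequality holds because $\frac{\log2}2+\frac14-\pi<-\frac52$, $n\ge2$ and $6e^{-5}<1$. Thus $|S'_a|\ge\frac14Ze^{-n/4}$ for every $a\in A$, and $\Theta(f_1,f_2,g)\ge\frac14|A|Ze^{-n/4}$.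

\medskip
\noindent\textbf{Step 6: norms.} We have $\|f_1\|_2=|A|^{1/2}$. Both $\|f_2\|_2^2$ and $\|g\|_2^2$ are at most $\sum_{b\in\mathcal{O}}e^{-2\pi t\|b\|^2}\le\frac32Z$, by Lemma~\ref{lem:gauss} with $\tau=t$, $\mu=0$, $v=0$. Now \eqref{eq:dual} gives
\[
\frac{\|T(f_1,f_2)\|_2}{\|f_1\|_2\|f_2\|_2}\ge p^{-1/2}\,\frac{\frac14|A|Ze^{-n/4}}{|A|^{1/2}\cdot\frac32Z}=\tfrac16\,|A|^{1/2}e^{-n/4}p^{-1/2},
\]
which proves Proposition~\ref{prop:transfer}.

\section{A class field tower in which a given prime splits}\label{sec:tower}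

We prove Proposition~\ref{prop:fields}. If $F/k$ is unramified at all finite primes, the tower formula for discriminants gives $|D_F|=|D_k|^{[F:k]}$, so $F$ and $k$ have the same root discriminant. An infinite unramified totally real extension of a real quadratic field $k$ therefore contains fields of unbounded degree and constant root discriminant. The difficulty is that we need a prime of residue field $\mathbb{F}_p$ high in the tower, for \emph{every} large $p$. We let the tower depend on $p$ and impose that a prime above $p$ split completely in it; the Golod--Shafarevich argument survives this condition if $k$ has enough ramified primes.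

\subsection*{The base field and the tower}
If $p$ is inert in $k$, every prime above $p$ in an extension of $k$ has residue field containing $\mathbb{F}_{p^2}$. So $p$ must split in $k$, and this is why three values $m_i$ are kept available. The product $m_1m_2m_3$ is a square prime to $p$, so $\chi(m_1)\chi(m_2)\chi(m_3)=1$, the three symbols are not all $-1$, and $\chi(m_i)=1$ for some $i$. Let $m=m_i=q_1\cdots q_8$ and $k=\mathbb{Q}(\sqrt m)$. Since $m\equiv1\pmod4$ is squarefree, $k$ has discriminant $m$. The prime $p$ splits in $k$; let $\mathfrak{p}$ be a prime above it, with residue field $\mathbb{F}_p$.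

Call a finite Galois extension of $k$ \emph{good} if its degree is a power of $2$, it is unramified at all finite primes, it is totally real, and $\mathfrak{p}$ splits completely in it. The Galois group of a compositum embeds in the product of the Galois groups, compatibly with inertia and decomposition groups, so a compositum of two good extensions is good. Let $\Omega$ be the compositum of all good extensions and $G=\operatorname{Gal}(\Omega/k)$, a pro-$2$ group.

\begin{lemma}\label{lem:infinite}
The group $G$ is infinite.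
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:fields} from Lemma~\ref{lem:infinite}]
Write $n=2^{j+1}$. By the lemma there is a good extension of degree at least $2^j$ over $k$. Its Galois group is a finite $2$-group and so has a subgroup of index $2^j$. The fixed field $F$ has degree $n$ over $\mathbb{Q}$, is totally real, and is unramified over $k$ at finite primes, so $D=m^{n/2}$ and $D^{1/n}=\sqrt m\le\Delta$. As $\mathfrak{p}$ splits completely in $F$, any prime $\mathfrak{P}$ above it has residue field $\mathbb{F}_p$.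
\end{proof}

\subsection*{Tools}
For a finite $2$-group $G$ let $d=\dim H^1(G,\mathbb{F}_2)$ and $r=\dim H^2(G,\mathbb{F}_2)$, the numbers of generators and of relations in a minimal presentation of $G$ as a pro-$2$ group. The Golod--Shafarevich inequality, in the Gasch\"utz--Vinberg form \cite{Roq,Ser}, states that
\begin{equation}\label{eq:GS}
r>d^2/4\qquad\text{for every nontrivial finite $2$-group.}
\end{equation}
Let $\Omega/k$ be a finite Galois extension of number fields with group $G$, let $J_\Omega$ be the idele group and $C_\Omega=J_\Omega/\Omega^*$ the idele class group. We use these standard facts.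
\begin{itemize}
\item[(T1)] The Tate groups $\hat H^i(G,X)$, $i\in\mathbb{Z}$, turn short exact sequences of $G$-modules into long exact sequences, commute with products, and are killed by $|G|$. Also $\hat H^0(G,X)=X^G/N_GX$, where $N_G$ is the norm, and $\hat H^{-i-1}(G,X)=H_i(G,X)$ for $i\ge1$.
\item[(T2)] (Shapiro's lemma.) For a place $v$ of $k$ and a place $w_0\mid v$ with decomposition group $G_{w_0}$, $\hat H^i(G,\prod_{w\mid v}\Omega_w^*)\cong\hat H^i(G_{w_0},\Omega_{w_0}^*)$; the same holds with $\mathcal{O}_w^*$ in place of $\Omega_w^*$ when $v$ is finite.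
\item[(T3)] If the finite place $v$ is unramified, then $\hat H^i(G_{w_0},\mathcal{O}_{w_0}^*)=0$ for all $i$.
\item[(T4)] (Tate's theorem.) $\hat H^i(G,\mathbb{Z})\cong\hat H^{i+2}(G,C_\Omega)$ for all $i$.
\item[(T5)] (Class field theory.) An open subgroup $\mathcal{N}\supset\Omega^*$ of finite index in $J_\Omega$ defines an abelian extension $\Omega'/\Omega$ with group $J_\Omega/\mathcal{N}$. A finite place $w$ is unramified if $\mathcal{O}_w^*\subset\mathcal{N}$, a place $w$ splits completely if $\Omega_w^*\subset\mathcal{N}$, and $\Omega'/k$ is Galois if $\mathcal{N}$ is $G$-stable.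
\end{itemize}

\begin{proof}[Proof of Lemma~\ref{lem:infinite}]
Suppose that $G$ is finite, so that $\Omega$ is itself good. We show $d\ge6$ and $r\le d+3$. Then $d^2/4-(d+3)=(d-6)(d+2)/4\ge0$ gives $r\le d^2/4$, contradicting \eqref{eq:GS}.

\medskip
\noindent\emph{Many generators: $d\ge6$.} The field $k'=\mathbb{Q}(\sqrt{q_1},\dots,\sqrt{q_8})$ is totally real, contains $k$, and has group $(\mathbb{Z}/2)^7$ over $k$. Since $q_i\equiv1\pmod4$, only $q_i$ ramifies in $\mathbb{Q}(\sqrt{q_i})$; so only the $q_i$ ramify in $k'$. The field $k'$ is quadratic over $\mathbb{Q}(\sqrt{q_l}:l\ne i)$, in which $q_i$ is unramified, so $q_i$ has ramification index at most $2$ in $k'$, and it already has index $2$ in $k$. Hence $k'/k$ is unramified at finite primes. The decomposition group of $\mathfrak{p}$ in $k'/k$ is generated by a Frobenius element, so it has order at most $2$. Its fixed field is good, with group $(\mathbb{Z}/2)^6$ or $(\mathbb{Z}/2)^7$ over $k$. Thus $G$ surjects onto $(\mathbb{Z}/2)^6$, and $d=\dim\operatorname{Hom}(G,\mathbb{F}_2)\ge6$.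

\medskip
\noindent\emph{Few relations: $r\le d+3$.} We have $r=\dim H_2(G,\mathbb{F}_2)$ by duality over $\mathbb{F}_2$. The universal coefficient sequence
\[
0\to H_2(G,\mathbb{Z})\otimes\mathbb{F}_2\to H_2(G,\mathbb{F}_2)\to G^{\mathrm{ab}}[2]\to0
\]
and $\dim G^{\mathrm{ab}}[2]=\dim G^{\mathrm{ab}}/2G^{\mathrm{ab}}=d$ show that it suffices to generate $H_2(G,\mathbb{Z})$ by three elements. Tate's theorem identifies this group with a cohomology group of $C_\Omega$. We filter $C_\Omega$ by means of the subgroup of ideles that encodes the local conditions defining a good extension,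
\[
U=\prod_{w\mid\infty\mathfrak{p}}\Omega_w^*\times\prod_{w\nmid\infty\mathfrak{p}}\mathcal{O}_w^*\subset J_\Omega,\qquad E_\Omega=\Omega^*\cap U,\qquad\mathrm{Cl}'=J_\Omega/\Omega^*U .
\]
Here $E_\Omega$ is the group of elements that are units away from $\mathfrak{p}$, and $\mathrm{Cl}'$ is the quotient of the ideal class group of $\Omega$ by the classes of the primes above $\mathfrak{p}$, a finite group. There are exact sequences of $G$-modules
\begin{equation}\label{eq:seq}
0\to U/E_\Omega\to C_\Omega\to\mathrm{Cl}'\to0,\qquad0\to E_\Omega\to U\to U/E_\Omega\to0 .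
\end{equation}

First, $\mathrm{Cl}'$ has odd order; this is where the maximality of $\Omega$ enters. Let $\mathcal{N}\supset\Omega^*U$ be the preimage of the odd-order part of $\mathrm{Cl}'$. It is $G$-stable, because $U$ is $G$-stable and the odd-order part is a characteristic subgroup, and its index is a power of $2$. By (T5), the class field $\Omega'$ of $\mathcal{N}$ is Galois over $k$ of $2$-power degree; $\Omega'/\Omega$ is unramified at finite places; and the real places and the places above $\mathfrak{p}$ split completely in it. So $\Omega'$ is good, $\Omega'=\Omega$, and $\mathcal{N}=J_\Omega$. The groups $\hat H^i(G,\mathrm{Cl}')$ are killed by the odd number $|\mathrm{Cl}'|$ and by the power of two $|G|$, so they vanish.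

Second, $\hat H^i(G,U)=0$ for all $i$. By (T1) and (T2) this group is a product over the places $v$ of $k$ of local groups. For $v$ finite and different from $\mathfrak{p}$ the local group vanishes by (T3). For $v$ real or $v=\mathfrak{p}$ the decomposition group is trivial, and Tate groups of the trivial group vanish.

Now (T1), (T4) and the long exact sequences of \eqref{eq:seq} give
\[
H_2(G,\mathbb{Z})=\hat H^{-3}(G,\mathbb{Z})\cong\hat H^{-1}(G,C_\Omega)\cong\hat H^{-1}(G,U/E_\Omega)\cong\hat H^0(G,E_\Omega)=E_k/N_GE_\Omega,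
\]
where $E_k=E_\Omega^G=k^*\cap U$ is the group of $\mathfrak{p}$-units of $k$. By the unit theorem for the three places consisting of $\mathfrak{p}$ and the two real places, $E_k\cong\{\pm1\}\times\mathbb{Z}^2$. So $E_k$, and with it $H_2(G,\mathbb{Z})$, is generated by three elements.
\end{proof}

\begin{remark}
Requiring $\mathfrak{p}$ to split costs at most one generator, the Frobenius element, and adds one to the rank of $E_k$. Neither cost depends on $p$, which is why $\Delta$ is absolute. Eight ramified primes are what this count needs: seven would give only $d\ge5$, and $r\le8$ is compatible with $r>25/4$.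
\end{remark}

\begin{thebibliography}{9}

\bibitem{KW}
Necef Kavrut and Shukun Wu, \emph{A bilinear estimate in $\mathbb{F}_p$}, arXiv:2401.07925 (2024).

\bibitem{Roq}
Roquette, \emph{On class field towers}, in Cassels--Fr\"ohlich, Ch.~IX.

\bibitem{Ser}
Serre, \emph{Galois Cohomology}, Ch.~I.

\end{thebibliography}
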